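\title{Partial traces and the maximal ideals of the infinite Iwahori--Hecke algebra}

\begin{abstract}
Let $H_\infty$ be the union of the Iwahori--Hecke algebras $H_n$ of the symmetric groups over a field of characteristic $p\ge 0$, at a parameter $q$ with $1+q+\dots+q^{e-1}=0$ and $e>1$ minimal. We classify the maximal two-sided ideals of $H_\infty$ by one argument that works for all $e$ and $p$. Every maximal ideal is one of $e$ ideals $M_k$, $k\in\mathbb{Z}/e$, defined as radicals of explicit traces. The ideals $M_1,\dots,M_{e-1}$ are always maximal and distinct, and $M_0$ is maximal exactly when $e=2$ and $p>0$. In particular $H_\infty$ has precisely two maximal ideals when $e=2$ and $p>0$, which proves a conjecture stated in a paper of Coulembier.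
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{F}$ be a field of characteristic $p\ge 0$. Let $q\in\mathbb{F}^\times$ satisfy $1+q+\dots+q^{e-1}=0$ for some integer $e>1$, and let $e$ be the least such integer. Thus either $q=1$ and $e=p>0$, or $q\ne1$ is a primitive $e$-th root of unity. The Iwahori--Hecke algebra $H_n$ of the symmetric group $S_n$ is the $\mathbb{F}$-algebra with generators $T_1,\dots,T_{n-1}$ and relations
\[
(T_i-q)(T_i+1)=0,\qquad T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1},\qquad T_iT_j=T_jT_i\quad\text{for }|i-j|>1 .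
\]
We put $H_0=H_1=\mathbb{F}$. For $q=1$ this is the group algebra $\mathbb{F}S_n$. The natural maps $H_n\to H_{n+1}$ are injective, and we let $H_\infty=\varinjlim H_n$ be their union; for $q=1$ it is the group algebra of the finitary symmetric group $S_\infty$. Ideals are two-sided, and a maximal ideal is a maximal proper ideal. The question is how many maximal ideals, that is, how many simple quotient algebras, $H_\infty$ has.

An ideal of $H_\infty$ is a sequence of ideals $I_n\subseteq H_n$ with $I_{n+1}\cap H_n=I_n$. This is a strong constraint, because an element of $I_n$ can be multiplied by generators $T_i$ with $i\ge n$ and conjugated arbitrarily far to the right, so one expects few maximal ideals. Two are visible at once, namely the kernels of the characters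
\[
\chi\colon T_i\mapsto q,\qquad \varepsilon\colon T_i\mapsto -1 .
\]
They differ if and only if $q\neq-1$, that is, if and only if $e>2$. The following results are known.
\begin{itemize}
\item If $e>2$, then $H_\infty$ has precisely $e-1$ maximal ideals.
\item If $p=0$ and $e=2$, then $H_\infty$ has precisely one maximal ideal.
\item If $p=2$, then $e=2$ forces $q=1$, and $\mathbb{F}S_\infty$ has precisely two maximal ideals.
\item If $p>0$ and $e=2$, then $H_\infty$ has at least two maximal ideals.
\end{itemize}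
So the count $e-1$ fails for $e=2$ in positive characteristic, where $\ker\chi=\ker\varepsilon$ is not the only maximal ideal. The conjecture posed in \cite{Cou} is that \emph{if $p>0$ and $e=2$, then $H_\infty$ has precisely two maximal ideals}. We prove it, and we explain all four statements above by one list of $e$ candidates.

For $\delta\in\mathbb{F}$ there are unique linear forms $\theta_n^\delta\colon H_n\to\mathbb{F}$, $n\ge1$, with $\theta_1^\delta(1)=1$ and
\begin{equation}\label{eq:theta}
\theta^\delta_m(a)=\delta\,\theta^\delta_{m-1}(a),\qquad \theta^\delta_m(aT_{m-1}b)=q\,\theta^\delta_{m-1}(ab)\qquad(m\ge2,\ a,b\in H_{m-1}).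
\end{equation}
Put $\operatorname{rad}\theta_n^\delta=\{h\in H_n:\theta_n^\delta(xh)=0\text{ for all }x\in H_n\}$. Section~\ref{sec:traces} shows that the $\theta^\delta_n$ exist and are traces, and that $M(\delta)=\bigcup_n\operatorname{rad}\theta_n^\delta$ is a proper ideal of $H_\infty$. The element $\langle k\rangle=1+q^{-1}+\dots+q^{-(k-1)}$ of $\mathbb{F}$ depends only on $k$ modulo $e$. For $k\in\mathbb{Z}/e$ we call it $\delta_k$ and put
\[
M_k=M(\delta_k).
\]
For example, $\delta_1=1$ and $\chi$ satisfies \eqref{eq:theta} with $\delta=1$, so $\theta_n^1=\chi$ and $M_1=\ker\chi$.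

\begin{theorem}\label{thm:two}
If $e=2$, every maximal ideal of $H_\infty$ is $M_0$ or $M_1$. If $p>0$ and $e=2$, then $H_\infty$ has precisely two maximal ideals, namely $M_1=\ker(T_i\mapsto-1)$ and $M_0=\bigcup_n\operatorname{rad}\theta_n^0$.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $e>1$ and $p\ge0$ be arbitrary.
\begin{enumerate}
\item[(1)] Every maximal ideal of $H_\infty$ is one of $M_0,M_1,\dots,M_{e-1}$.
\item[(2)] The ideals $M_1,\dots,M_{e-1}$ are pairwise distinct maximal ideals.
\item[(3)] The ideal $M_0$ is maximal if and only if $e=2$ and $p>0$; in that case $M_0\neq M_1$.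
\end{enumerate}
Hence $H_\infty$ has exactly $e-1$ maximal ideals, except that it has exactly two when $e=2$ and $p>0$.
\end{theorem}

Part (1) carries the upper bound in the conjecture. Its proof is elementary: it attaches to a maximal ideal $I$ the least $k$ such that $I$ contains the antisymmetrizer on $k+1$ letters, and shows that modulo $I$ the recursion \eqref{eq:theta} with $\delta=\langle k\rangle$ can be carried out by multiplications inside $H_\infty$. Section~\ref{sec:model} does this by hand for the symmetric group and $k=2$, and Sections~\ref{sec:hecke}--\ref{sec:upper} give the general proof. Part (2) follows from a symmetry argument (Section~\ref{sec:nonzero}), which leaves the question whether $M_0$ lies in another $M_k$. This is decided in Sections~\ref{sec:test}--\ref{sec:big} by computing over $\mathbb{Q}(q)$ and reducing. The proofs do not use the known results listed above; in particular the lower bound in Theorem~\ref{thm:two} is reproved.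

\section{The model case of symmetric groups}\label{sec:model}

In this section $q=1$, so $e=p$, $T_i=s_i=(i\ \,i{+}1)$ and $\delta_k=k$ in $\mathbb{F}$.

\subsection*{What the traces measure}
Define $E_m^\delta\colon\mathbb{F}S_m\to\mathbb{F}S_{m-1}$ on $w\in S_m$ as follows: if $w(m)=m$ then $E_m^\delta(w)=\delta w$, and otherwise $E_m^\delta(w)$ is $w$ with the letter $m$ deleted from its cycle. For $a,b\in S_{m-1}$ we have $E^\delta_m(as_{m-1}b)=ab$: the permutation $as_{m-1}b$ agrees with $ab$ except that it sends $i=b^{-1}(m-1)$ to $m$ and $m$ to $a(m-1)=ab(i)$. So \eqref{eq:theta} says $\theta_m^\delta=\theta_{m-1}^\delta E_m^\delta$. Deleting the letters $m,m-1,\dots,2$ in turn costs a factor $\delta$ whenever a cycle disappears, so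
\[
\theta_m^\delta(w)=\delta^{\operatorname{cyc}(w)-1},
\]
where $\operatorname{cyc}(w)$ counts all cycles, fixed points included.

Compare this with the action of $S_m$ on $V^{\otimes m}$ for a vector space $V$ of dimension $k$. The trace of $w$ is the number of basis tensors that it fixes, which is $k^{\operatorname{cyc}(w)}$. The antisymmetrizer $y_{k+1}=\sum_{w\in S_{k+1}}\operatorname{sgn}(w)w$ kills $V^{\otimes(k+1)}$, since each basis tensor is fixed by a transposition $r$ and the terms $w$ and $wr$ cancel. Thus the first antisymmetrizer that dies detects a dimension $k$, while the trace sees only $k$ modulo $p$. This suggests $p$ candidates. The class $k=0$ is the delicate one: there the trace on $V^{\otimes m}$ vanishes identically, but $\theta_m^0$ does not; it is the indicator function of the $m$-cycles.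

\subsection*{The upper bound for $k=2$}
Let $I$ be a maximal ideal of $\mathbb{F}S_\infty$ with $y_3\in I$ and $y_2=1-s_1\notin I$. We show that $I=M(2)$.

\emph{Step 1: a sandwich computes $E_m^2$.} Let $v=1-s_m$. It commutes with $S_{m-1}$ and $v^2=2v$. Let $y'$ be the antisymmetrizer on the letters $m-1,m,m+1$; it is conjugate to $y_3$, so $y'\in I$. Expanding,
\[
vs_{m-1}v=s_{m-1}-s_ms_{m-1}-s_{m-1}s_m+s_ms_{m-1}s_m=v-y'.
\]
Hence $vav=2av$ and $v\,as_{m-1}b\,v=a(v-y')b\equiv abv$ for $a,b\in S_{m-1}$. That is, $vhv\equiv E_m^2(h)\,v\pmod I$ for all $h\in\mathbb{F}S_m$.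

\emph{Step 2: cancel $v$.} Let $h\in I\cap\mathbb{F}S_m$. Then $E_m^2(h)(1-s_m)\in I$. Conjugating by permutations that fix $1,\dots,m-1$ gives $E_m^2(h)(1-s_N)\in I$ for all $N\geq m$. The set $J$ of all $z$ with $z(1-s_N)\in I$ for all large $N$ is an ideal, because any given element of $\mathbb{F}S_\infty$ commutes with $s_N$ for large $N$. It contains $I$, and $1\notin J$ because $1-s_N$ is conjugate to $y_2$. By maximality $J=I$, so $E_m^2(h)\in I$.

\emph{Step 3: iterate.} We get $\theta_m^2(h)\in I\cap\mathbb{F}=0$. The same holds for $xh$ with $x\in\mathbb{F}S_m$, so $h\in\operatorname{rad}\theta^2_m$. Thus $I\subseteq M(2)$, and $I=M(2)$ since $M(2)$ is proper.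

\subsection*{The second ideal in characteristic two}
Let $p=2$ and $z=1+(1\,2\,3)+(1\,3\,2)$. For $h\in S_3$ even, $hz=z$ contains two $3$-cycles, so $\theta_3^0(hz)=2=0$. For $h$ odd, $hz$ is a sum of transpositions, so $\theta_3^0(hz)=0$. Hence $z\in M_0$, while $\chi(z)=3=1$. So $M_0\not\subseteq M_1$, and a maximal ideal containing $M_0$ differs from $M_1$. Section~\ref{sec:two} constructs the analog of $z$, in $H_{2p-1}$, for $e=2$ and every $p>0$.

\section{Hecke algebras and shifts}\label{sec:hecke}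

Later we need the same constructions over $\mathbb{Q}(q)$ and over a subring of it. So let $A$ be a commutative ring with a unit $q\in A^\times$, and let $H_n=H_n(A)$ be given by the presentation above. Each $T_i$ is invertible, since $T_i^2=(q-1)T_i+q$ gives $qT_i^{-1}=T_i-(q-1)$. We use two standard facts; $\ell$ is the length function with respect to $s_1,\dots,s_{n-1}$.
\begin{enumerate}
\item[(H1)] For a reduced expression $w=s_{i_1}\cdots s_{i_l}$, the element $T_w=T_{i_1}\cdots T_{i_l}$ depends only on $w$, the $T_w$ ($w\in S_n$) form an $A$-basis of $H_n$, and $T_vT_w=T_{vw}$ if $\ell(vw)=\ell(v)+\ell(w)$.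
\item[(H2)] Every $w\in S_m$ is uniquely $w=v\,s_{m-1}s_{m-2}\cdots s_j$ with $v\in S_{m-1}$ and $1\le j\le m$ (the empty product for $j=m$), and $\ell(w)=\ell(v)+m-j$. Applying the symmetry $s_i\mapsto s_{m-i}$, every $w\in S_m$ is uniquely $w=v\,s_1s_2\cdots s_j$ with $v\in\langle s_2,\dots,s_{m-1}\rangle$ and $0\le j\le m-1$, and $\ell(w)=\ell(v)+j$.
\end{enumerate}
Thus $H_m$ is a free left $H_{m-1}$-module on the elements $T_{m-1}\cdots T_j$, $1\le j\le m$, and
\begin{equation}\label{eq:span}
H_m=H_{m-1}+H_{m-1}T_{m-1}H_{m-1}\qquad(m\ge2).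
\end{equation}

For $c\in\mathbb{Z}$ let $[c]\in A$ be the value of the Laurent polynomial $(q^c-1)/(q-1)$, so $[n]=1+q+\dots+q^{n-1}$ for $n\ge0$, and let $\langle c\rangle=q^{1-c}[c]$, which agrees with the introduction. For all $a,b\in\mathbb{Z}$,
\begin{equation}\label{eq:qint}
[a]-[b]=q^b[a-b],\qquad \langle a\rangle-\langle b\rangle=q^{-b}\langle a-b\rangle,\qquad (q-1)\langle a\rangle=q-q^{1-a},
\end{equation}
as one sees after multiplying by $q-1$ in $\mathbb{Z}[q^{\pm1}]$. In $\mathbb{F}$ we have $[e]=0$, hence $q^e=1$, and $[1],\dots,[e-1]\ne0$ by minimality of $e$. By \eqref{eq:qint}, $[c]$ and $\langle c\rangle$ depend only on $c$ modulo $e$, they vanish if and only if $e\mid c$, and $\delta_k=\delta_j$ if and only if $k=j$ in $\mathbb{Z}/e$.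

In a symmetric group one moves an element to other letters by conjugation. The substitute is the shift homomorphism $\operatorname{sh}_r\colon H_n\to H_{n+r}$, $T_i\mapsto T_{i+r}$. Its image commutes with $H_r$.

\begin{lemma}\label{lem:shift}
For all $n,r$ there is an invertible $u\in H_{n+r}$ with $uxu^{-1}=\operatorname{sh}_r(x)$ for all $x\in H_n$. Hence, for an ideal $I$ of $H_\infty$, we have $x\in I$ if and only if $\operatorname{sh}_r(x)\in I$.
\end{lemma}

\begin{proof}
For $r=1$ take $u=T_1T_2\cdots T_n$. For $1\le i<n$,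
\[
uT_i=T_1\cdots T_{i-1}(T_iT_{i+1}T_i)T_{i+2}\cdots T_n=T_1\cdots T_{i-1}(T_{i+1}T_iT_{i+1})T_{i+2}\cdots T_n=T_{i+1}u .
\]
For general $r$ take the product of the elements for the steps $H_n\to H_{n+1}\to\dots\to H_{n+r}$.
\end{proof}

In a maximal ideal of a noncommutative ring one cannot cancel single factors in general. One can cancel a factor that sits on separate letters; this is Step~2 of the model case.

\begin{lemma}\label{lem:cancel}
Let $I$ be a maximal ideal of $H_\infty$, and let $x\in H_a$, $y\in H_b$ with $x\operatorname{sh}_a(y)\in I$. Then $x\in I$ or $y\in I$.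
\end{lemma}

\begin{proof}
Let $N\ge a$. By Lemma~\ref{lem:shift} there is an invertible $u$ with $uyu^{-1}=\operatorname{sh}_{N-a}(y)$. The element $\operatorname{sh}_a(u)$ commutes with $x$ and conjugates $x\operatorname{sh}_a(y)$ to $x\operatorname{sh}_N(y)$. So $x$ lies in
\[
J=\{z\in H_\infty: z\operatorname{sh}_N(y)\in I\text{ for all large }N\}.
\]
The set $J$ is a left ideal containing $I$. It is also a right ideal: if $z\in J$ and $h\in H_n$, then $zh\operatorname{sh}_N(y)=z\operatorname{sh}_N(y)h\in I$ for large $N\ge n$. If $y\notin I$, then $1\notin J$ by Lemma~\ref{lem:shift}, so $J=I$ by maximality, and $x\in I$.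
\end{proof}

\begin{remark}
Maximality cannot be dropped. For $e>2$ take $I=\ker\chi\cap\ker\varepsilon$, $x=T_1-q$ and $y=T_1+1$. Then $x\operatorname{sh}_2(y)\in I$, but $\varepsilon(x)=-(1+q)\neq0$ and $\chi(y)=1+q\ne0$.
\end{remark}

\section{Partial traces and the ideals $M(\delta)$}\label{sec:traces}

Fix $\delta\in A$. We first construct the analog of deleting the last letter. The only difficulty is that an element of $H_{m-1}T_{m-1}H_{m-1}$ has many expressions, so we define the map on a basis.

\begin{lemma}\label{lem:E}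
For $m\ge2$ there is a unique $(H_{m-1},H_{m-1})$-bimodule map $E_m=E_m^\delta\colon H_m\to H_{m-1}$ with
\[
E_m(a)=\delta a,\qquad E_m(aT_{m-1}b)=q\,ab\qquad(a,b\in H_{m-1}).
\]
\end{lemma}

\begin{proof}
Let $E_m$ be the left $H_{m-1}$-linear map with $E_m(1)=\delta$ and $E_m(T_{m-1}\cdots T_j)=qT_{m-2}\cdots T_j$ for $1\le j\le m-1$. Write $b\in H_{m-1}$ as $b=\sum_{j=1}^{m-1}b_jT_{m-2}\cdots T_j$ with $b_j\in H_{m-2}$. Since $T_{m-1}$ commutes with $b_j$, we have $aT_{m-1}b=\sum_jab_jT_{m-1}\cdots T_j$, so $E_m(aT_{m-1}b)=q\,ab$. By \eqref{eq:span} the two displayed formulas determine $E_m$, and they show that it is right linear.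
\end{proof}

Put $\theta_1=\mathrm{id}_A$ and $\theta_m=\theta_m^\delta=E_2E_3\cdots E_m\colon H_m\to H_1=A$. These forms satisfy \eqref{eq:theta}, and they are the only ones that do, by \eqref{eq:span}. For $q=1$ we saw that $\theta_m$ is a class function. In general this needs a proof.

\begin{lemma}\label{lem:trace}
$\theta_m(xh)=\theta_m(hx)$ for all $x,h\in H_m$.
\end{lemma}

\begin{proof}
We use induction on $m$. For $m\le2$ the algebra is commutative. Let $m\ge3$. The set of $x$ for which the identity holds for all $h$ is a subalgebra, so it suffices to treat $x\in H_{m-1}$ and $x=T_{m-1}$. For $x\in H_{m-1}$, induction gives $\theta_m(xh)=\theta_{m-1}(xE_m(h))=\theta_{m-1}(E_m(h)x)=\theta_m(hx)$.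

Put $\tau=T_{m-1}$, $\sigma=T_{m-2}$ and $G=E_{m-1}E_m$. We show $G(\tau h)=G(h\tau)$, which suffices since $\theta_m$ factors through $G$. Two steps are needed because $\tau$ commutes with $H_{m-2}$ but not with $H_{m-1}$. Let $\eta=E_m(\tau^2)=E_{m-1}(\sigma^2)=(q-1)q+q\delta$. If $h\in H_{m-1}$, then $E_m(\tau h)=qh=E_m(h\tau)$. Let $h=a\tau b$ with $a,b\in H_{m-1}$. By \eqref{eq:span} and linearity, each of $a,b$ lies in $H_{m-2}$ or has the form $a=a_1\sigma a_2$, $b=b_1\sigma b_2$ with $a_i,b_i\in H_{m-2}$.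

If $a,b\in H_{m-2}$, then $\tau h=h\tau=ab\tau^2$.

If $a\in H_{m-2}$ and $b=b_1\sigma b_2$, then $\tau h=a\tau^2b$, so $G(\tau h)=\eta E_{m-1}(ab_1\sigma b_2)=q\eta\,ab_1b_2$. Also $h\tau=ab_1\tau\sigma\tau b_2=ab_1\sigma\tau\sigma b_2$, so $G(h\tau)=qE_{m-1}(ab_1\sigma^2b_2)=q\eta\,ab_1b_2$.

If $a=a_1\sigma a_2$ and $b\in H_{m-2}$, then $h\tau=a\tau^2b$ and $\tau h=a_1\sigma\tau\sigma a_2b$, and $G$ sends both to $q\eta\,a_1a_2b$.

If $a=a_1\sigma a_2$ and $b=b_1\sigma b_2$, put $c=a_2b_1$. Then $\tau h=a_1\sigma\tau\sigma c\sigma b_2$ and $h\tau=a_1\sigma c\sigma\tau\sigma b_2$, so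
\[
E_m(\tau h)=q\,a_1\sigma^2c\sigma b_2,\qquad E_m(h\tau)=q\,a_1\sigma c\sigma^2b_2 .
\]
Now $\sigma^2c\sigma=(q-1)\sigma c\sigma+qc\sigma$ and $\sigma c\sigma^2=(q-1)\sigma c\sigma+q\sigma c$, and $E_{m-1}(c\sigma)=qc=E_{m-1}(\sigma c)$. So $G(\tau h)=G(h\tau)$.
\end{proof}

\begin{proposition}\label{prop:M}
Let $A$ be a field. Then $M(\delta)=\bigcup_n\operatorname{rad}\theta_n^\delta$ is a proper ideal of $H_\infty$, and $M(\delta)\cap H_n=\operatorname{rad}\theta^\delta_n\subseteq\ker\theta^\delta_n$ for all $n\geq1$.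
\end{proposition}

\begin{proof}
The radical of $\theta_n$ is a left ideal of $H_n$ by definition and a right ideal by Lemma~\ref{lem:trace}, since $\theta_n(xhy)=\theta_n(yxh)$. Let $h\in H_n$ and $m>n$. The map $E_{n+1}\cdots E_m$ is right $H_n$-linear, so $\theta_m(xh)=\theta_n(E_{n+1}\cdots E_m(x)\,h)$ for $x\in H_m$. This gives $\operatorname{rad}\theta_n\subseteq\operatorname{rad}\theta_m$. Moreover $E_{n+1}\cdots E_m(x'T_nT_{n+1}\cdots T_{m-1})=q^{m-n}x'$ for $x'\in H_n$, so $E_{n+1}\cdots E_m$ maps onto $H_n$, and $H_n\cap\operatorname{rad}\theta_m\subseteq\operatorname{rad}\theta_n$. Therefore $M(\delta)$ is an increasing union of ideals with the stated intersections. It is proper because $M(\delta)\cap H_1=\operatorname{rad}\theta_1=0$.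
\end{proof}

The surjectivity used here does not involve $\delta$. This is why $M(0)$ is proper even though $\theta_m^0$ vanishes on $H_{m-1}$.

\section{Every maximal ideal is some $M_k$}\label{sec:upper}

\subsection*{Antisymmetrizers}
Over any $A$ let $y_n=\sum_{w\in S_n}(-q)^{-\ell(w)}T_w$, so $y_1=1$ and $y_2=1-q^{-1}T_1$. Pairing $w$ with $s_iw$ writes $y_n$ as $(1-q^{-1}T_i)h'$ for some $h'$, and $T_i(1-q^{-1}T_i)=-(1-q^{-1}T_i)$. Pairing $w$ with $ws_i$ does the same on the right. Hence
\begin{equation}\label{eq:yeps}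
hy_n=y_nh=\varepsilon(h)y_n\qquad(h\in H_n).
\end{equation}
The first factorization in (H2) gives
\begin{equation}\label{eq:yfact}
y_{j+1}=y_j\sum_{i=0}^{j}(-q)^{-i}T_jT_{j-1}\cdots T_{j-i+1}.
\end{equation}
Apply $E_{j+1}^\delta$. The term $i=0$ gives $\delta y_j$, and by \eqref{eq:yeps} the term $i\ge1$ gives $(-q)^{-i}q(-1)^{i-1}y_j=-q^{1-i}y_j$. So
\begin{equation}\label{eq:Ey}
E^\delta_{j+1}(y_{j+1})=(\delta-\langle j\rangle)\,y_j .
\end{equation}
This is where the values $\langle k\rangle$ come from.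

\begin{lemma}\label{lem:yM}
Let $A$ be a field and $j\ge1$. Then $y_{j+1}\in M(\delta)$ if and only if $\delta\in\{\langle1\rangle,\dots,\langle j\rangle\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:yeps} and \eqref{eq:Ey}, $\theta_{j+1}(xy_{j+1})=\varepsilon(x)\prod_{i=1}^j(\delta-\langle i\rangle)$ for $x\in H_{j+1}$. Now use Proposition~\ref{prop:M}.
\end{proof}

From here to the end of Section~\ref{sec:nonzero} the base is $\mathbb{F}$.

\begin{lemma}\label{lem:contains}
Every maximal ideal $I$ of $H_\infty$ contains $y_n$ for some $n\geq2$.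
\end{lemma}

\begin{proof}
If $I\not\subseteq\ker\varepsilon$, there are $n\geq2$ and $z\in I\cap H_n$ with $\varepsilon(z)=1$, and $y_n=zy_n\in I$. Otherwise $I=\ker\varepsilon$ by maximality. By \eqref{eq:yfact}, $\varepsilon(y_n)=\langle1\rangle\langle2\rangle\cdots\langle n\rangle$, so $\varepsilon(y_e)=0$.
\end{proof}

For a proper ideal $I$ containing some $y_n$, define its \emph{height} by
\[
\operatorname{ht}(I)=\min\{k\ge1:y_{k+1}\in I\}.
\]
If $k=\operatorname{ht}(I)$, then $y_{k+1}\in I$ and $y_k\notin I$; for $k=1$ this holds because $y_1=1$.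

\subsection*{The sandwich identity}
In the model case we multiplied $h$ on both sides by $1-s_m$. For general $k$ the left factor should be $y_k$ placed on the letters $m,\dots,m+k-1$. The same factor on the right would be useless, because $y_k^2=\langle 1\rangle\cdots\langle k\rangle y_k$ vanishes for $k\ge e$ and we do not yet know that $k$ is small. The right factor should instead be just large enough to complete $y_k$ to $y_{k+1}$. Let
\[
d_n=\sum_{j=0}^{n-1}(-q)^{-j}T_1T_2\cdots T_j\in H_n ;
\]
for $n=2$ this is $y_2$, as in the model case. The second factorization in (H2) gives $y_{n+1}=\operatorname{sh}_1(y_n)\,d_{n+1}$, and $d_{n+1}=1-q^{-1}T_1\operatorname{sh}_1(d_n)$. Together with \eqref{eq:yeps} this yields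
\begin{equation}\label{eq:yd}
y_nd_n=\langle n\rangle y_n,\qquad \operatorname{sh}_1(y_n)\,T_1\operatorname{sh}_1(d_n)=q\operatorname{sh}_1(y_n)-q\,y_{n+1}.
\end{equation}
These two identities match the two formulas that define $E_m^{\langle n\rangle}$.

\begin{lemma}\label{lem:sandwich}
Let $I$ be an ideal of $H_\infty$ with $y_{k+1}\in I$, $k\ge1$. For $m\ge2$ and $h\in H_m$,
\[
\operatorname{sh}_{m-1}(y_k)\;h\;\operatorname{sh}_{m-1}(d_k)\equiv E_m^{\langle k\rangle}(h)\operatorname{sh}_{m-1}(y_k)\pmod I .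
\]
\end{lemma}

\begin{proof}
Both shifted elements commute with $H_{m-1}$, and by \eqref{eq:span} there are two cases. If $h\in H_{m-1}$, the left side is $h\operatorname{sh}_{m-1}(y_kd_k)=\langle k\rangle h\operatorname{sh}_{m-1}(y_k)$. If $h=aT_{m-1}b$ with $a,b\in H_{m-1}$, the left side is
\[
a\operatorname{sh}_{m-2}\bigl(\operatorname{sh}_1(y_k)T_1\operatorname{sh}_1(d_k)\bigr)b=q\,ab\operatorname{sh}_{m-1}(y_k)-q\,a\operatorname{sh}_{m-2}(y_{k+1})\,b
\]
by \eqref{eq:yd}, and $\operatorname{sh}_{m-2}(y_{k+1})\in I$ by Lemma~\ref{lem:shift}.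
\end{proof}

\begin{proposition}\label{prop:upper}
If $I$ is a maximal ideal of $H_\infty$ of height $k$, then $I=M_k$. In particular every maximal ideal is one of $M_0,\dots,M_{e-1}$.
\end{proposition}

\begin{proof}
The height is defined by Lemma~\ref{lem:contains}. Let $\delta=\langle k\rangle=\delta_k$ and $h\in I\cap H_m$ with $m\ge2$. By Lemma~\ref{lem:sandwich}, $E_m(h)\operatorname{sh}_{m-1}(y_k)\in I$, and $E_m(h)\in H_{m-1}$. Since $y_k\notin I$, Lemma~\ref{lem:cancel} gives $E_m(h)\in I\cap H_{m-1}$. Iterating, $\theta_m(h)\in I\cap\mathbb{F}=0$. As $I\cap H_m$ is an ideal of $H_m$, this applies to $xh$ for all $x\in H_m$, so $h\in\operatorname{rad}\theta_m$. Thus $I\subseteq M_k$. Since $M_k$ is proper and $I$ is maximal, $I=M_k$.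
\end{proof}

The hypothesis on $q$ entered twice: it puts $y_e$ into $\ker\varepsilon$, and it makes the set of values $\langle k\rangle$ finite. The characteristic played no role. For $e=2$ the proposition gives at most two maximal ideals, which is the upper bound in the conjecture.

\section{The ideals $M_1,\dots,M_{e-1}$}\label{sec:nonzero}

Every proper ideal of a unital ring lies in a maximal ideal, by Zorn's lemma. So by Proposition~\ref{prop:upper} it remains to find the inclusions among the $M_k$. Represent classes modulo $e$ by $1\le k\le e$, so that $M_e=M_0$. The elements $\langle1\rangle,\dots,\langle e\rangle$ of $\mathbb{F}$ are distinct, so Lemma~\ref{lem:yM} gives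
\begin{equation}\label{eq:ht}
\operatorname{ht}(M_k)=k\qquad(1\le k\le e).
\end{equation}
Hence $M_1,\dots,M_e$ are pairwise distinct, and $M_k\subseteq M_{k'}$ forces $k\ge k'$, because a larger ideal has smaller or equal height. To get the opposite inequality we use a symmetry that reverses the order.

Let $h\mapsto h^{\#}$ be the automorphism of $H_\infty$ with $T_i^{\#}=q-1-T_i=-qT_i^{-1}$. It is well defined: the first form shows that the quadratic relation is preserved, with the two roots exchanged, and the second form shows that the braid relations are preserved. It is an involution and it maps each $H_n$ to itself.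

\begin{lemma}\label{lem:sharp}
$M_k^{\#}=M_{-k}$ for all $k\in\mathbb{Z}/e$.
\end{lemma}

\begin{proof}
Let $E'_m(h)=\bigl(E_m^{\delta_k}(h^{\#})\bigr)^{\#}$. For $a,b\in H_{m-1}$ we have $E_m'(a)=\delta_ka$ and, by \eqref{eq:qint},
\[
E'_m(aT_{m-1}b)=\bigl((q-1)\delta_k-q\bigr)ab=-q^{1-k}ab .
\]
Also $\delta_0-\delta_k=q^{-k}\delta_{-k}$ gives $\delta_{-k}=-q^k\delta_k$. So $-q^kE'_m=E_m^{\delta_{-k}}$ by Lemma~\ref{lem:E}. Composing, $\theta_m^{\delta_{-k}}(h)=(-q^k)^{m-1}\theta_m^{\delta_k}(h^{\#})$, and the radicals correspond under $\#$.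
\end{proof}

For example $M_{-1}=(\ker\chi)^{\#}=\ker\varepsilon$, so for $e=3$ the ideals $M_1$ and $M_2$ are the kernels of the two characters.

\begin{proposition}\label{prop:nonzero}
The ideals $M_1,\dots,M_{e-1}$ are pairwise distinct maximal ideals, and they are different from $M_0$. The ideal $M_0$ is maximal if and only if $M_0\not\subseteq M_k$ for all $1\le k\le e-1$.
\end{proposition}

\begin{proof}
Distinctness is \eqref{eq:ht}. Let $1\le k\le e-1$ and choose a maximal ideal containing $M_k$; it is $M_{k'}$ for some $1\le k'\le e$. Then $k'\le k\le e-1$. By Lemma~\ref{lem:sharp}, $M_{e-k}\subseteq M_{e-k'}$ with both indices in $\{1,\dots,e-1\}$, so $e-k\ge e-k'$. Hence $k=k'$ and $M_k$ is maximal. Finally, if $M_0$ is not maximal, it lies in a maximal ideal, which is some $M_k$ with $1\le k\le e-1$. Conversely, an inclusion $M_0\subseteq M_k$ with $1\le k\le e-1$ is strict, so then $M_0$ is not maximal.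
\end{proof}

The argument says nothing about $M_0$, which is fixed by $\#$ and has the largest height $e$. So neither inequality excludes $M_0\subseteq M_k$.

\section{Comparing $M_0$ with $\ker\chi$}\label{sec:test}

We decide whether $M_0\subseteq M_1=\ker\chi$. If the inclusion holds, $M_0$ is not maximal. If it fails and $e=2$, then $M_0$ is maximal, by Proposition~\ref{prop:nonzero}. Both outcomes are detected by elements that, as far as $\theta_n^0$ can tell, project onto the character $\chi$.

\begin{lemma}\label{lem:test}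
Let $z\in H_n(\mathbb{F})$ and $\alpha\in\mathbb{F}$ satisfy $\theta_n^0(hz)=\alpha\chi(h)$ for all $h\in H_n(\mathbb{F})$.
\begin{enumerate}
\item[(a)] If $\alpha\ne0$, then $M_0\cap H_n\subseteq\ker\chi$.
\item[(b)] If $\alpha=0$ and $\chi(z)\neq0$, then $M_0\not\subseteq\ker\chi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $h\in M_0\cap H_n=\operatorname{rad}\theta_n^0$, Lemma~\ref{lem:trace} gives $\alpha\chi(h)=\theta_n^0(zh)=0$. (b) Here $z\in\operatorname{rad}\theta^0_n\subseteq M_0$.
\end{proof}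

\subsection*{The generic algebra}
Let $\hat q$ be an indeterminate and $K=\mathbb{Q}(\hat q)$. Let $R\subseteq K$ be the localization of $\mathbb{Z}[\hat q^{\pm1}]$ at the kernel of the homomorphism $\mathbb{Z}[\hat q^{\pm1}]\to\mathbb{F}$, $\hat q\mapsto q$; it consists of the fractions whose denominator has nonzero image in $\mathbb{F}$. The homomorphism extends to $\varphi\colon R\to\mathbb{F}$, and an element of $R$ with nonzero image is a unit. In particular $[c]\in R^\times$ if $e\nmid c$. Over $K$ and $R$ we write $q$ for $\hat q$. By (H1), $H_n(R)$ is the $R$-span of the $T_w$ in $H_n(K)$, and $\varphi$ induces a ring homomorphism $H_n(R)\to H_n(\mathbb{F})$, $g\mapsto\bar g$, that fixes the $T_w$. For $\delta\in R$ the recursion \eqref{eq:theta} shows that $\theta_n^\delta$ maps $H_n(R)$ to $R$ and that $\varphi(\theta_n^\delta(g))=\theta_n^{\varphi(\delta)}(\bar g)$.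

\begin{lemma}\label{lem:reduce}
Let $\delta,\alpha\in R$ with $\varphi(\delta)=0$, and let $g\in H_n(R)$ satisfy $\theta_n^\delta(hg)=\alpha\chi(h)$ for all $h\in H_n(K)$. Then $\theta_n^0(h\bar g)=\varphi(\alpha)\chi(h)$ for all $h\in H_n(\mathbb{F})$.
\end{lemma}

\begin{proof}
Apply $\varphi$ to the identity for $h=T_w$ and extend $\mathbb{F}$-linearly.
\end{proof}

\subsection*{The symmetrizing idempotent}
Over $K$ there is an obvious element with the required property. Let $x_n=\sum_{w\in S_n}T_w$. Since $T_i(1+T_i)=q(1+T_i)$, the pairing argument for \eqref{eq:yeps} gives $hx_n=x_nh=\chi(h)x_n$. By (H2), $x_{m+1}=x_m\sum_{i=0}^mT_m\cdots T_{m-i+1}$, so $\chi(x_n)=[n]!:=[1][2]\cdots[n]$. Put $f_n=x_n/[n]!\in H_n(K)$, with $f_0=f_1=1$. Then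
\begin{equation}\label{eq:f}
hf_n=f_nh=\chi(h)f_n\quad(h\in H_n(K)),\qquad\chi(f_n)=1,
\end{equation}
so $f_n^2=f_n$ and $f_{n-1}f_n=f_nf_{n-1}=f_n$. In $E^\delta_{m+1}(x_{m+1})$ the term $i=0$ gives $\delta x_m$ and the term $i\geq1$ gives $q\cdot q^{i-1}x_m$, so $E^\delta_{m+1}(x_{m+1})=(\delta+q[m])x_m$ and $\theta_n^\delta(f_n)=\prod_{m=1}^{n-1}(\delta+q[m])/[m+1]$. For $\delta=\langle2\rangle=1+q^{-1}$ we have $\delta+q[m]=q^{-1}[m+2]$. The products telescope to
\begin{equation}\label{eq:thetaf}
\theta_n^{\langle2\rangle}(f_n)=q^{1-n}\frac{[n+1]}{[2]},\qquad\theta_n^0(f_n)=\frac{q^{n-1}}{[n]} .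
\end{equation}
The difficulty is that $f_n\notin H_n(R)$ for $n\ge e$, because $\varphi([n]!)=0$. We have two freedoms: we may choose the lift $\delta\in R$ of $0\in\mathbb{F}$, and we may change $f_n$, or a multiple of it, by an element of $\operatorname{rad}\theta_n^\delta$. So we want a lift with a large radical. For $e=2$ we take $\delta=\langle2\rangle$, and for $e>2$ we take $\delta=0$.

\section{The case $e=2$}\label{sec:two}

Let $e=2$, so $q=-1$ in $\mathbb{F}$. Then $\varphi([n])=1$ for odd $n$. For even arguments write $[2i]=[2]\,[i]_{q^2}$ with $[i]_{q^2}=1+q^2+\dots+q^{2(i-1)}$; here $\varphi([2])=0$ and $\varphi([i]_{q^2})=i$. This last formula is the only place where the characteristic enters.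

Let $\delta=\langle2\rangle\in R$, so $\varphi(\delta)=0$, and let $N=M(\langle2\rangle)\subseteq H_\infty(K)$. Put $u_i=q-T_i$, so $\chi(u_i)=0$. Expanding and using $qT_1^2=q(q-1)T_1+q^2$,
\[
u_1u_2u_1=q^3+q^2-(q^2+q)T_1-q^2T_2+q(T_1T_2+T_2T_1)-T_1T_2T_1=qu_1+q^3y_3 .
\]
By Lemma~\ref{lem:yM}, $y_3\in N$, so by Lemma~\ref{lem:shift}
\begin{equation}\label{eq:TL}
u_nu_{n+1}u_n\equiv qu_n\pmod N\qquad(n\geq1).
\end{equation}

\begin{lemma}\label{lem:one}
Let $\rho_n=[n]/[n+1]\in K$. Then $f_{n+1}=f_n-\rho_nf_nu_nf_n$ in $H_{n+1}(K)$ for $n\ge1$.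
\end{lemma}

\begin{proof}
We have $[n+1]f_{n+1}=f_n\sum_{i=0}^nT_n\cdots T_{n-i+1}$. Multiply on the right by $f_n$. The left side is unchanged, and $T_n\cdots T_{n-i+1}f_n=q^{i-1}T_nf_n$ for $i\ge1$. So $[n+1]f_{n+1}=f_n+[n]f_nT_nf_n=(1+q[n])f_n-[n]f_nu_nf_n$, and $1+q[n]=[n+1]$.
\end{proof}

For odd $n$ the coefficient $\rho_n$ is not in $R$, so this recursion cannot be reduced. By \eqref{eq:thetaf}, $\theta_n(f_n)\in R$ for odd $n$, which suggests passing from one odd $n$ to the next in a single step. Modulo $N$ the factor $[2]$ then cancels from all denominators. For $n\geq1$ and $g\in H_n(K)$ put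
\begin{multline}\label{eq:Phi}
\Phi_n(g)=g-\frac{[2][n]}{[n+2]}\,gu_ng-\frac{[n+1]}{[n+2]}\,gu_{n+1}+\frac{[n]}{[n+2]}\,\bigl(gu_nu_{n+1}g+gu_{n+1}u_ng\bigr)\\
+\frac{[n][n-1]}{[n+2][n+1]}\,gu_nu_{n+1}u_{n-1}u_ng ,
\end{multline}
where the last term is omitted for $n=1$.

\begin{lemma}\label{lem:twostep}
$f_{n+2}\equiv\Phi_n(f_n)\pmod N$ for $n\ge1$.
\end{lemma}

\begin{proof}
Write $f=f_n$, $u=u_n$, $w=u_{n+1}$. The element $w$ commutes with $f$, and $f^2=f$. Substituting $f_{n+1}=f-\rho_nfuf$,
\[
f_{n+1}wf_{n+1}=fw-\rho_n(fuwf+fwuf)+\rho_n^2\,fuw\,f\,uf .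
\]
For $n\ge2$ replace the middle $f$ in the last term by $f_{n-1}-\rho_{n-1}f_{n-1}u_{n-1}f_{n-1}$. The element $f_{n-1}$ commutes with $u$ and $w$ and is absorbed by the outer factors $f$. With $W=fuwu_{n-1}uf$ and \eqref{eq:TL},
\[
fuw\,f\,uf=fuwuf-\rho_{n-1}W\equiv q\,fuf-\rho_{n-1}W .
\]
For $n=1$ we have $f=1$, and this holds without the term in $W$. Therefore $f_{n+2}=f_{n+1}-\rho_{n+1}f_{n+1}wf_{n+1}$ is congruent to
\[
f-\rho_n(1+q\rho_n\rho_{n+1})fuf-\rho_{n+1}fw+\rho_n\rho_{n+1}(fuwf+fwuf)+\rho_{n+1}\rho_n^2\rho_{n-1}W .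
\]
Here $\rho_n\rho_{n+1}=[n]/[n+2]$ and $\rho_{n+1}\rho_n^2\rho_{n-1}=[n][n-1]/([n+2][n+1])$. Finally $[n+2]+q[n]=[n+1]+q^{n+1}+q[n]=[2][n+1]$, so $\rho_n(1+q\rho_n\rho_{n+1})=[2][n]/[n+2]$.
\end{proof}

\begin{proposition}\label{prop:z}
Let $j\ge1$, with $j\le p$ if $p>0$, and let $n=2j-1$. There is $z_n\in H_n(\mathbb{F})$ with $\chi(z_n)=1$ and $\theta_n^0(hz_n)=j\,\chi(h)$ for all $h\in H_n(\mathbb{F})$.
\end{proposition}

\begin{proof}
Define $g_1=1$ and $g_{m+2}=\Phi_m(g_m)$ for odd $m$. Let $m=2i-1$ with $1\le i\le j-1$. Then $[m+2]\in R^\times$, and $[m-1]/[m+1]=[i-1]_{q^2}/[i]_{q^2}\in R$ because $\varphi([i]_{q^2})=i\neq0$ in $\mathbb{F}$. So all coefficients of $\Phi_m$ lie in $R$, and $g_n\in H_n(R)$. Every term of $\Phi_m(g)$ except the first contains some $u_i$, so $\chi(g_n)=1$. Since $N$ is an ideal, Lemma~\ref{lem:twostep} and induction give $g_n-f_n\in N\cap H_n(K)=\operatorname{rad}\theta_n^{\langle2\rangle}$. By \eqref{eq:f} and \eqref{eq:thetaf},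
\[
\theta_n^{\langle2\rangle}(hg_n)=\theta_n^{\langle2\rangle}(hf_n)=q^{1-n}[j]_{q^2}\,\chi(h)\qquad(h\in H_n(K)).
\]
Take $z_n=\bar g_n$ and apply Lemma~\ref{lem:reduce}; note that $\varphi(q^{1-n}[j]_{q^2})=j$ since $n$ is odd.
\end{proof}

\begin{example}
We have $g_3=1-\frac{[2]}{[3]}(u_1+u_2)+\frac1{[3]}(u_1u_2+u_2u_1)$, so $z_3=1+u_1u_2+u_2u_1$. For $p=2$, where $u_i=1+s_i$, this is $1+s_1s_2+s_2s_1$, the element $z$ of Section~\ref{sec:model}.
\end{example}

For $p>0$ the coefficient $[i-1]_{q^2}/[i]_{q^2}$ is first obstructed at $i=p$, in the step from $2p-1$ to $2p+1$. The value $n=2p-1$ is still reached, and it is the first one where $j$ vanishes in $\mathbb{F}$.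

\begin{corollary}\label{cor:two}
Let $e=2$. Then $M_0$ is maximal if $p>0$, and $M_0\subseteq M_1$ if $p=0$.
\end{corollary}

\begin{proof}
If $p>0$, take $j=p$. Lemma~\ref{lem:test}(b) gives $M_0\not\subseteq M_1$, and $M_0$ is maximal by Proposition~\ref{prop:nonzero}. If $p=0$, Lemma~\ref{lem:test}(a) gives $M_0\cap H_n\subseteq M_1$ for all odd $n$.
\end{proof}

\section{The case $e>2$}\label{sec:big}

Now $\varphi(\langle2\rangle)\neq0$, and we take $\delta=0$ over $K$, $R$ and $\mathbb{F}$, writing $E_m$ and $\theta_m$ without superscript. The plan is to expand $\theta_n$ over $K$ in irreducible characters, to show that only hook partitions occur, and to find $g\in H_n(R)$ that kills every hook except $(n)$.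

\subsection*{Seminormal bases}
A partition $\lambda$ of $n$ is identified with its diagram. The content of the box in row $r$ and column $c$ is $c-r$. A standard tableau $\mathfrak{t}\in\operatorname{Std}(\lambda)$ is a filling of the boxes by $1,\dots,n$ that increases along rows and columns; $c_{\mathfrak{t}}(m)$ is the content of the box of $m$, and $\mathfrak{t}|_m$ is the tableau formed by the entries $1,\dots,m$. A hook is a partition $(n-j,1^j)$; a partition is not a hook if and only if its diagram contains $(2,2)$. Define the Jucys--Murphy elements $L_m\in H_m(R)$ by $L_1=0$ and $L_m=q^{-1}T_{m-1}L_{m-1}T_{m-1}+q^{-1}T_{m-1}$. We use the following standard facts (Hoefsmit; Dipper and James \cite{DJ}; Mathas \cite[Ch.~3]{Mathas}).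
\begin{enumerate}
\item[(S1)] $H_n(K)$ is split semisimple with irreducible modules $S^\lambda$, $\lambda\vdash n$, and $S^{(n)}$ affords $\chi$.
\item[(S2)] $S^\lambda$ has a basis $\{v_{\mathfrak{t}}\}_{\mathfrak{t}\in\operatorname{Std}(\lambda)}$ with $L_mv_{\mathfrak{t}}=[c_{\mathfrak{t}}(m)]v_{\mathfrak{t}}$.
\item[(S3)] For $\mu\vdash n-1$, the span of the $v_{\mathfrak{t}}$ with $\mathfrak{t}|_{n-1}$ of shape $\mu$ is either $0$ or an $H_{n-1}(K)$-submodule isomorphic to $S^\mu$, with $v_{\mathfrak{t}}$ corresponding to a multiple of $v_{\mathfrak{t}|_{n-1}}$.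
\end{enumerate}
By (S1), $H_n(K)=\prod_\lambda\operatorname{End}_K(S^\lambda)$. For $\mathfrak{t}\in\operatorname{Std}(\lambda)$ let $\pi_{\mathfrak{t}}\in H_n(K)$ act on $S^\lambda$ as the projection onto $Kv_{\mathfrak{t}}$ along the other basis vectors, and as $0$ on $S^\mu$ for $\mu\neq\lambda$. It is a diagonal matrix unit, so $\pi_{\mathfrak{t}}H_n(K)\pi_{\mathfrak{t}}=K\pi_{\mathfrak{t}}$. By (S3), for a standard tableau $\mathfrak{t}'$ of size $n-1$,
\begin{equation}\label{eq:branch}
\pi_{\mathfrak{t}'}=\sum_{\mathfrak{s}|_{n-1}=\mathfrak{t}'}\pi_{\mathfrak{s}},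
\end{equation}
and hence $\pi_{\mathfrak{t}|_m}\pi_{\mathfrak{t}}=\pi_{\mathfrak{t}}\pi_{\mathfrak{t}|_m}=\pi_{\mathfrak{t}}$ for $m\le n$. A trace on a matrix algebra is a multiple of the matrix trace, so Lemma~\ref{lem:trace} gives
\begin{equation}\label{eq:weights}
\theta_n=\sum_{\lambda\vdash n}\omega_\lambda\operatorname{tr}_{S^\lambda},\qquad\omega_\lambda=\theta_n(\pi_{\mathfrak{t}})\ \text{ for any }\mathfrak{t}\in\operatorname{Std}(\lambda).
\end{equation}
By \eqref{eq:f}, $f_n$ acts as $1$ on $S^{(n)}$, and its image in any $S^\lambda$ is a submodule on which $H_n(K)$ acts through $\chi$, hence $0$ for $\lambda\ne(n)$. So $f_n$ is the idempotent of the one-row tableau, and $\omega_{(n)}=q^{n-1}/[n]$ by \eqref{eq:thetaf}. This is a unit of $R$ if $e\nmid n$.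

\subsection*{Only hooks have nonzero weight}
It is enough to find $\omega_{(2,2)}$, and for this we need $E_4$ on the three idempotents that refine one idempotent of shape $(2,1)$. They are separated by the eigenvalues of $L_4$, so we compute $E_m$ on suitable functions of $L_m$. Let $\tilde L_m=1+(q-1)L_m$. Then $\tilde L_mv_{\mathfrak{t}}=q^{c_{\mathfrak{t}}(m)}v_{\mathfrak{t}}$, $\tilde L_1=1$, and $\tilde L_m=q^{-1}T_{m-1}\tilde L_{m-1}T_{m-1}$ because $q^{-1}T_{m-1}^2=1+(q-1)q^{-1}T_{m-1}$.

\begin{lemma}\label{lem:EL}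
For $m\ge2$, $E_m(\tilde L_m)=(q-1)\sum_{i<m}\tilde L_i$ and $E_m(\tilde L_m^{-1})=-(q-1)\sum_{i<m}\tilde L_i^{-1}$.
\end{lemma}

\begin{proof}
Put $\tau=T_{m-1}$, $\sigma=T_{m-2}$ and $E_1=0$. We claim that $E_m(\tau a\tau^{-1})=E_{m-1}(a)$ for $a\in H_{m-1}$. If $m=2$ or $a\in H_{m-2}$, then $\tau a\tau^{-1}=a$ and both sides are $0$ since $\delta=0$. If $a=b\sigma c$ with $b,c\in H_{m-2}$, the braid relation gives $\tau\sigma\tau^{-1}=\sigma^{-1}\tau\sigma$, so $E_m(\tau a\tau^{-1})=E_m(b\sigma^{-1}\tau\sigma c)=q\,bc=E_{m-1}(a)$. From $\tau=q\tau^{-1}+(q-1)$ we get $E_m(\tau^{-1})=1$ and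
\[
\tilde L_m=\tau\tilde L_{m-1}\tau^{-1}+(q-1)q^{-1}\tau\tilde L_{m-1},\qquad\tilde L_m^{-1}=q\tau^{-1}\tilde L_{m-1}^{-1}\tau^{-1}=\tau\tilde L_{m-1}^{-1}\tau^{-1}-(q-1)\tilde L_{m-1}^{-1}\tau^{-1}.
\]
Hence $E_m(\tilde L_m^{\pm1})=E_{m-1}(\tilde L_{m-1}^{\pm1})\pm(q-1)\tilde L_{m-1}^{\pm1}$, and induction finishes the proof.
\end{proof}

\begin{lemma}\label{lem:hooks}
If $\lambda$ is not a hook, then $\omega_\lambda=0$.
\end{lemma}

\begin{proof}
Let $\mathfrak{t}'\in\operatorname{Std}((2,1))$; its boxes have contents $0,1,-1$. It has three extensions $\mathfrak{s}_2,\mathfrak{s}_0,\mathfrak{s}_{-2}$ to size $4$, indexed by the content of the new box, of shapes $(3,1)$, $(2,2)$, $(2,1,1)$. Since $E_4$ is an $H_3$-bimodule map, $E_4(\pi_{\mathfrak{s}_c})=\pi_{\mathfrak{t}'}E_4(\pi_{\mathfrak{s}_c})\pi_{\mathfrak{t}'}=\gamma_c\pi_{\mathfrak{t}'}$ for some $\gamma_c\in K$. By \eqref{eq:branch}, $\tilde L_4^{\,r}\pi_{\mathfrak{t}'}=\sum_cq^{rc}\pi_{\mathfrak{s}_c}$. Apply $E_4$ for $r=0,1,-1$ and use Lemma~\ref{lem:EL}.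 With $X=(q-1)(1+q+q^{-1})$,
\[
\gamma_2+\gamma_0+\gamma_{-2}=0,\qquad q^2\gamma_2+\gamma_0+q^{-2}\gamma_{-2}=X,\qquad q^{-2}\gamma_2+\gamma_0+q^2\gamma_{-2}=-X .
\]
Adding the last two equations gives $(q^2+q^{-2})(\gamma_2+\gamma_{-2})+2\gamma_0=0$, and with the first, $-(q-q^{-1})^2\gamma_0=0$. So $\gamma_0=0$ in $K$ and $\omega_{(2,2)}=\theta_3(E_4(\pi_{\mathfrak{s}_0}))=0$.

Now let $\lambda\vdash n$ contain $(2,2)$. Adding boxes one at a time to $\mathfrak{s}_0$ gives $\mathfrak{t}\in\operatorname{Std}(\lambda)$ with $\mathfrak{t}|_4=\mathfrak{s}_0$. By \eqref{eq:weights}, $\theta_4(x\pi_{\mathfrak{s}_0})=\omega_{(2,2)}\operatorname{tr}_{S^{(2,2)}}(x\pi_{\mathfrak{s}_0})=0$ for all $x\in H_4(K)$, so $\pi_{\mathfrak{s}_0}$ lies in the ideal $M(0)$ of $H_\infty(K)$. Then $\pi_{\mathfrak{t}}=\pi_{\mathfrak{s}_0}\pi_{\mathfrak{t}}\in M(0)\cap H_n(K)\subseteq\ker\theta_n$, and $\omega_\lambda=0$.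
\end{proof}

\subsection*{Isolating the one-row tableau}
A polynomial in the $L_m$ with coefficients in $R$ can kill $v_{\mathfrak{t}}$ and still act by a unit on $S^{(n)}$ as soon as some content $c_{\mathfrak{t}}(m)$ differs modulo $e$ from the content $m-1$ in the one-row tableau. Among hooks this always happens when $e\nmid n$.

\begin{lemma}\label{lem:residue}
Let $e>2$ and $e\nmid n$. If $\mathfrak{t}$ is a standard tableau of hook shape $(n-j,1^j)$ with $c_{\mathfrak{t}}(m)\equiv m-1\pmod e$ for $2\le m\le n$, then $j=0$.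
\end{lemma}

\begin{proof}
Suppose $j\ge1$ and let $m$ be the entry in row $2$, column $1$. Then $1,\dots,m-1$ fill the start of row $1$. The content of $m$ is $-1$, so $-1\equiv m-1$ and $e\mid m$. Since $e\nmid n$, we have $m<n$. The entry $m+1$ lies in row $1$, with content $m-1\equiv-1$, or in row $3$, with content $-2$, and its content must be $\equiv m\equiv0$. But $-1\not\equiv0$, and $-2\not\equiv0$ because $e>2$.
\end{proof}

\begin{remark}
All three hypotheses are needed. For $e=2$ the one-column tableau has $c_{\mathfrak{t}}(m)=-(m-1)\equiv m-1$. For $e\mid n$ the tableau of shape $(n-1,1)$ with $n$ in row $2$ satisfies the congruences. For $e=3$, $n=4$, the tableau of shape $(2,2)$ with rows $1,2$ and $3,4$ has contents $0,1,-1,0\equiv0,1,2,3$; such tableaux are the reason for Lemma~\ref{lem:hooks}.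
\end{remark}

\begin{proposition}\label{prop:big}
If $e>2$, then $M_0\subseteq M_1$.
\end{proposition}

\begin{proof}
Let $e\nmid n$ and
\[
g=\prod_{m=2}^n\ \prod_{\substack{-n<c<n\\ c\not\equiv m-1\ (\mathrm{mod}\ e)}}(L_m-[c])\in H_n(R).
\]
By (S2), $gv_{\mathfrak{t}}=g_{\mathfrak{t}}v_{\mathfrak{t}}$, where $g_{\mathfrak{t}}$ is the product of the scalars $[c_{\mathfrak{t}}(m)]-[c]$. All contents lie strictly between $-n$ and $n$, so $g_{\mathfrak{t}}=0$ unless $c_{\mathfrak{t}}(m)\equiv m-1$ for all $m$. By Lemma~\ref{lem:residue}, $g$ acts as $0$ on $S^\lambda$ for every hook $\lambda\neq(n)$. On $S^{(n)}$ it acts by a product $\beta$ of scalars $[m-1]-[c]=q^c[m-1-c]$ with $e\nmid m-1-c$, so $\beta\in R^\times$. By \eqref{eq:weights} and Lemma~\ref{lem:hooks},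
\[
\theta_n(hg)=\omega_{(n)}\beta\,\chi(h)\qquad(h\in H_n(K)),
\]
and $\omega_{(n)}\beta\in R^\times$. Lemmas~\ref{lem:reduce} and~\ref{lem:test}(a) give $M_0\cap H_n\subseteq\ker\chi=M_1$. There are arbitrarily large $n$ with $e\nmid n$, so $M_0\subseteq M_1$.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) is Proposition~\ref{prop:upper}, and part (2) and the inequality $M_0\neq M_1$ are in Proposition~\ref{prop:nonzero}. If $e=2$ and $p>0$, then $M_0$ is maximal by Corollary~\ref{cor:two}. Otherwise $M_0\subseteq M_1$ by Corollary~\ref{cor:two} or Proposition~\ref{prop:big}, and $M_0$ is not maximal by Proposition~\ref{prop:nonzero}. The count follows.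
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
This is Theorem~\ref{thm:main} for $e=2$, where $q=-1$, so that $\delta_0=0$ and $M_1=\ker\chi$ is the kernel of $T_i\mapsto-1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cou}
Kevin Coulembier, \emph{Maximal ideals in the finitary symmetric group algebra in characteristic two}, arXiv:2608.18782 (2026).

\bibitem{DJ}
Dipper and James, \emph{Blocks and idempotents of Hecke algebras of general linear groups}, 1987.

\bibitem{Mathas}
Mathas, \emph{Iwahori--Hecke algebras and Schur algebras of the symmetric group}.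

\end{thebibliography}
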